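\title{Convergence of normalized rotation sets along converging axes in the fine curve graph of the torus}

\begin{abstract}
Let $f$ be a homeomorphism of the torus, isotopic to the identity, that acts loxodromically on the fine curve graph. Let $(g_k)$ be loxodromic elements whose translation lengths are bounded above and bounded away from zero, whose attracting points converge to the attracting point of $f$, and whose repelling points do not accumulate on it. We prove that the rotation set of $g_k$, divided by the translation length of $g_k$, converges up to translation to the rotation set of $f$ divided by the translation length of $f$. This answers a question posed by Hensel and Le Roux. The width of a rotation set in a rational direction is the growth rate of a count $\omega$ of lifts met by lifts, and the main step shows that, along the common part of two axes, curves that are close in the fine curve graph are uniformly close for $\omega$. We also show that the lower bound on the translation lengths can be dropped, while the upper bound and the condition on the repelling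 points cannot.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two ways to measure motion on the torus}

Let $T^2=\mathbb R^2/\mathbb Z^2$, let $\pi:\mathbb R^2\to T^2$ be the projection, and let $\mathrm{Homeo}_0(T^2)$ be the group of homeomorphisms isotopic to the identity. A lift $G:\mathbb R^2\to\mathbb R^2$ of $g\in\mathrm{Homeo}_0(T^2)$ commutes with integer translations, so $G-\mathrm{id}$ is $\mathbb Z^2$-periodic and bounded.

The \emph{rotation set} of Misiurewicz and Ziemian records the asymptotic velocities of orbits: $\operatorname{Rot}(G)$ is the set of all limits $\lim_i (G^{n_i}z_i-z_i)/n_i$ with $z_i\in\mathbb R^2$ and $n_i\to+\infty$. It is compact and convex. Changing the lift translates it by an integer vector, and $\operatorname{Rot}(g)$ denotes it up to this ambiguity. If $\Phi$ lifts an element of $\mathrm{Homeo}_0(T^2)$ and $n\ge1$, then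
\begin{equation}\label{eq:rot}
\operatorname{Rot}(G^n)=n\operatorname{Rot}(G),\qquad \operatorname{Rot}(G^{-1})=-\operatorname{Rot}(G),\qquad \operatorname{Rot}(\Phi G\Phi^{-1})=\operatorname{Rot}(G).
\end{equation}
The first identity (Misiurewicz--Ziemian) holds because $G^{qn+r}z-G^{qn}z$ is bounded for $0\le r<n$, the second because $G^{-n}z-z=-(G^nz'-z')$ with $z'=G^{-n}z$, and the third because $\Phi-\mathrm{id}$ is bounded.

The \emph{fine curve graph} $\mathcal C^\dagger(T^2)$ has as vertices the essential simple closed curves of $T^2$, as actual subsets and not up to isotopy; two vertices are joined by an edge when the curves intersect in at most one point. With edges of length one it is a geodesic metric space, whose distance we denote by $d$. It is Gromov hyperbolic, with Gromov boundary $\partial_\infty\mathcal C^\dagger(T^2)$ (the definitions are recalled in Section~\ref{sec:fellow}), and $\mathrm{Homeo}_0(T^2)$ acts on it by isometries. The \emph{translation length} of $g$ is $\operatorname{tl}(g)=\lim_n d(\alpha,g^n\alpha)/n$, for any vertex $\alpha$. A subadditive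 sequence, that is one with $a_{m+n}\le a_m+a_n$, satisfies $a_n/n\to\inf_n a_n/n$; applied to $a_n=d(\alpha,g^n\alpha)$ this gives
\begin{equation}\label{eq:tl}
d(\alpha,g^n\alpha)\ge n\operatorname{tl}(g)\qquad(n\ge0).
\end{equation}
The element $g$ is \emph{loxodromic} if $\operatorname{tl}(g)>0$. It then has exactly two fixed points at infinity, $\xi^+(g)=\lim_{n\to+\infty}g^n\alpha$ and $\xi^-(g)=\lim_{n\to+\infty}g^{-n}\alpha$. The two notions are linked: an element of $\mathrm{Homeo}_0(T^2)$ is loxodromic if and only if its rotation set has nonempty interior \cite{BHMMW}.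

How much of $\operatorname{Rot}(g)$ is seen by the points $\xi^\pm(g)$? Replacing $g$ by $g^n$ does not change these points, while it multiplies both $\operatorname{Rot}(g)$ and $\operatorname{tl}(g)$ by $n$. The quantity that can depend on the fixed points alone is therefore the \emph{normalized rotation set}
\[
\mathcal R(g)=\frac1{\operatorname{tl}(g)}\operatorname{Rot}(g),
\]
a compact convex set that we consider up to translation.

\subsection{The question and the results}

Let $f\in\mathrm{Homeo}_0(T^2)$ be loxodromic and let $(g_k)_{k\ge0}$ be a sequence of loxodromic elements of $\mathrm{Homeo}_0(T^2)$. Consider the following hypotheses.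
\begin{enumerate}
\item[(H1)] There are $0<\eta_0<\eta_1$ with $\operatorname{tl}(g_k)\in[\eta_0,\eta_1]$ for all $k$.
\item[(H2)] The sequence $(\xi^-(g_k))$ has no subsequence converging to $\xi^+(f)$.
\item[(H3)] The sequence $(\xi^+(g_k))$ converges to $\xi^+(f)$.
\end{enumerate}
The problem studied here is posed in \cite{HLR}. It comes with the following known semicontinuity result, which we use without proof.

\begin{theorem}[Semicontinuity]\label{thm:known}
Assume \textup{(H1)--(H3)}. For every $\varepsilon>0$ and every large enough $k$, some translate of $\mathcal R(g_k)$ is contained in the $\varepsilon$-neighborhood of $\mathcal R(f)$.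
\end{theorem}

The question is whether this inclusion is asymptotically an equality: \emph{under \textup{(H1)--(H3)}, do there exist vectors $v_k\in\mathbb R^2$ such that $\mathcal R(g_k)+v_k$ converges to $\mathcal R(f)$ in the Hausdorff distance?} The answer is yes.

\begin{theorem}\label{thm:main}
Assume \textup{(H1)--(H3)}. There are $v_k\in\mathbb R^2$ such that $\mathcal R(g_k)+v_k\to\mathcal R(f)$ in the Hausdorff distance.
\end{theorem}

The following complements describe the role of the hypotheses. They are not needed for Theorem~\ref{thm:main}. A linear form on $\mathbb R^2$ is \emph{primitive integral} if its two coefficients are coprime integers.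

\begin{theorem}\label{thm:complements}
\begin{enumerate}
\item[(a)] Theorem~\ref{thm:main} holds if \textup{(H1)} is weakened to $\sup_k\operatorname{tl}(g_k)<\infty$.
\item[(b)] Hypothesis \textup{(H2)} cannot be dropped, and the upper bound on $\operatorname{tl}(g_k)$ in \textup{(H1)} cannot be dropped.
\item[(c)] For every $g\in\mathrm{Homeo}_0(T^2)$ and every primitive integral linear form $u$,
\[
\operatorname{tl}(g)\le\max_{\operatorname{Rot}(g)}u-\min_{\operatorname{Rot}(g)}u .
\]
\end{enumerate}
\end{theorem}

\subsection{Which answer to expect}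

Take first a constant sequence $g_k=g$. Then (H1) is automatic, (H3) says $\xi^+(g)=\xi^+(f)$, and (H2) follows from $\xi^-(g)\ne\xi^+(g)$. The roles of $f$ and $g$ are symmetric, so Theorem~\ref{thm:known}, with $\varepsilon\to0$ and compactness, gives vectors $v,v'$ with $\mathcal R(g)+v\subset\mathcal R(f)$ and $\mathcal R(f)+v'\subset\mathcal R(g)$. Then $\mathcal R(g)+(v+v')\subset\mathcal R(g)$, which forces $v+v'=0$ since $\mathcal R(g)$ is bounded, and so $\mathcal R(g)+v=\mathcal R(f)$. Up to translation, the normalized rotation set is thus a function of the attracting point, and the question asks for a continuity property of this function.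

For a nonconstant sequence the symmetry is lost. The hypotheses say that an orbit of $g_k$ and an orbit of $f$ stay at bounded distance along a segment whose length tends to infinity with $k$ (Lemma~\ref{lem:fellow}). This segment is finite, while $\operatorname{Rot}(g_k)$ is an asymptotic invariant, and one may fear that $g_k$ imitates $f$ for a while and then slows down. What prevents this is periodicity: the orbit of $g_k$ is invariant under $g_k$, whose translation length is bounded, so the common segment covers many periods of $g_k$ and should be representative of the whole orbit. When $\operatorname{tl}(g_k)$ is unbounded the fear is justified: the products $g_k=f^k\varphi^k$ of Section~\ref{sec:hyp} follow $f$ during one part of each period and another map $\varphi$ during the rest.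

\subsection{Outline of the proof}

A compact convex subset of $\mathcal R(f)$ that has the same width as $\mathcal R(f)$ in every rational direction is equal to $\mathcal R(f)$. In view of Theorem~\ref{thm:known} it is therefore enough to prove that the normalized widths are lower semicontinuous. A rational direction corresponds to a homotopy class $c$ of curves. For two curves $x,v$ of class $c$, let $\omega(x,v)$ be the number of lifts of $v$ met by one lift of $x$ (Section~\ref{sec:omega}). The proof has three steps.

\emph{Widths are growth rates of $\omega$} (Section~\ref{sec:widths}). The width of $\operatorname{Rot}(g)$ in the direction determined by $c$ is $\lim\omega(\alpha,g^n\alpha)/n$, so the normalized width is the $\omega$-length per unit of $d$-length along an orbit. For $g_k$ we need an upper bound for $\omega(\beta,g_k^j\beta)$ valid for all $j$, with an additive error independent of $k$; this requires a careful choice of $\beta$.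

\emph{The orbits fellow travel for $d$} (Section~\ref{sec:fellow}). This is an argument of hyperbolic geometry.

\emph{They also fellow travel for $\omega$} (Sections~\ref{sec:arcs} and~\ref{sec:comparison}). This is the heart of the matter. One always has $d\le\omega+1$, but curves at distance $2$ can have arbitrarily large $\omega$ (Example~\ref{ex:twist}), because they can twist a lot around a common neighbor $v$. Proposition~\ref{prop:comparison} shows that this cannot happen for two curves sitting on the common part of the two orbits: one measures the twisting around $v$ by going around through a later part of the orbits, far from $v$, where it is bounded.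

Section~\ref{sec:main} assembles the three steps, and Section~\ref{sec:hyp} proves parts (a) and (b) of Theorem~\ref{thm:complements}.

\medskip
Throughout, \emph{curve} means essential simple closed curve in $T^2$, and a \emph{path} is an edge path in $\mathcal C^\dagger(T^2)$ whose consecutive vertices are distinct, hence meet in at most one point. Deleting repetitions from a sequence of adjacent or equal vertices only shortens it, so two curves at distance $n$ are joined by a path of length $n$.

\section{Counting lifts met by lifts}\label{sec:omega}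

\subsection{Ordering invariant lines}

The homotopy class of a curve $v$ is a primitive vector $\tau_v\in\mathbb Z^2$, defined up to sign; we write $[v]=\pm\tau_v$. The components of $\pi^{-1}(v)$ are the \emph{lifts} of $v$. They are properly embedded lines, permuted transitively by $\mathbb Z^2$, with stabilizer $\langle\tau_v\rangle$, and two points of one lift with the same projection differ by a multiple of $\tau_v$.

Fix a primitive vector $\tau$, put $u(z)=\det(\tau,z)$, and choose $e\in\mathbb Z^2$ with $u(e)=1$, so that $(\tau,e)$ is a basis of $\mathbb Z^2$. A \emph{$\tau$-line} is the preimage in $\mathbb R^2$ of an essential simple closed curve of the open annulus $\mathbb R^2/\langle\tau\rangle$. A $\tau$-line $\ell$ lies in some band $\{|u|\le b\}$. By the Jordan curve theorem, applied in the sphere obtained by adding the two ends $\pm\infty$ to the annulus, $\mathbb R^2\setminus\ell$ has two components $U(\ell)\supset\{u>b\}$ and $L(\ell)\supset\{u<-b\}$, both with boundary $\ell$. Their closures are denoted by $\bar U(\ell)$ and $\bar L(\ell)$.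

Write $\ell<\ell'$ if $\ell\subset L(\ell')$. In this case $\bar U(\ell')$ is connected, misses $\ell$ and contains $\{u\gg0\}$, so
\begin{equation}\label{eq:nested}
\bar U(\ell')\subset U(\ell),\qquad \bar L(\ell)\subset L(\ell').
\end{equation}
Hence $<$ is transitive. Two disjoint $\tau$-lines are comparable: if $\ell\subset U(\ell')$, then $\bar L(\ell')$ is connected, misses $\ell$ and contains $\{u\ll0\}$, so $\ell'<\ell$. A lift $G$ of an element of $\mathrm{Homeo}_0(T^2)$ commutes with $\tau$ and moves points a bounded distance, so it maps $\tau$-lines to $\tau$-lines, with $G\,L(\ell)=L(G\ell)$ and $G\,U(\ell)=U(G\ell)$.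

The lifts of a curve $v$ of class $\pm\tau$ are the $\tau$-lines $\tilde v_l=\tilde v+le$, $l\in\mathbb Z$, and $\tilde v_l<\tilde v_{l+1}$. Otherwise $\tilde v+e<\tilde v$, hence $\tilde v+ke<\tilde v$ for all $k\ge1$, although $u\ge k-b$ on $\tilde v+ke$ and $u\le b$ on $L(\tilde v)$. Conversely, a $\tau$-line $\ell$ with $\ell<\ell+e$ has pairwise disjoint translates $\ell+le$, so it projects to a curve of class $\pm\tau$. New $\tau$-lines are produced by the following lemma.

\begin{lemma}[Separation]\label{lem:sep}
Let $K\subset O\subset\mathbb R^2$ be $\tau$-invariant, with $K$ closed and connected, $O$ open, $\{u\le-b\}\subset K$ and $O\subset\{u<b\}$ for some $b$. There is a $\tau$-line $\ell\subset O\setminus K$ with $K\subset L(\ell)$.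
\end{lemma}

\begin{proof}
In the sphere $\mathbb R^2/\langle\tau\rangle\cup\{\pm\infty\}$, the set $K/\langle\tau\rangle\cup\{-\infty\}$ is compact and connected, and it lies in the open set $O/\langle\tau\rangle\cup\{-\infty\}$, which misses $+\infty$. Let $S$ be a compact connected polygonal surface with boundary that is a neighborhood of the first set inside the second. As $S$ is connected, each component of its complement is a disk bounded by one boundary circle of $S$. The boundary circle of the disk containing $+\infty$ lies in $O/\langle\tau\rangle$ and separates $+\infty$ from the interior of $S$, which contains $-\infty$ and $K/\langle\tau\rangle$. Its preimage is the required line.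
\end{proof}

\subsection{The counts $n_v$ and $\omega$}

Let $v$ have class $\pm\tau$. For a compact connected set $a\subset\mathbb R^2$, let $n_v(a)$ be the number of lifts of $v$ that meet $a$. If $l_-$ is the largest index with $a\subset U(\tilde v_{l_-})$ and $l_+$ the smallest with $a\subset L(\tilde v_{l_+})$, then by connectedness $a$ meets exactly the lifts $\tilde v_l$ with $l_-<l<l_+$.

\begin{definition}
For curves $x,v$ with $[x]=[v]$, let $\omega(x,v)$ be the number of lifts of $v$ that meet a given lift $\tilde x$ of $x$.
\end{definition}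

As for $n_v$, if $l_-=\max\{l:\tilde v_l<\tilde x\}$ and $l_+=\min\{l:\tilde x<\tilde v_l\}$, then $\tilde x$ meets exactly the $\tilde v_l$ with $l_-<l<l_+$, and $\omega(x,v)=l_+-l_--1$. In particular $\tilde v_l<\tilde x<\tilde v_{l'}$ implies $\omega(x,v)\le l'-l-1$. The number $\omega(x,v)$ does not depend on the lift $\tilde x$. It is symmetric, since $\tilde x$ meets $\tilde v+le$ if and only if $\tilde x-le$ meets $\tilde v$. It satisfies $\omega(v,v)=1$, and $\omega(gx,gv)=\omega(x,v)$ for $g\in\mathrm{Homeo}_0(T^2)$. It measures how far $x$ travels across the direction $\tau$, with the lifts of $v$ as graduations.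

\begin{lemma}\label{lem:omega}
Let $x,y,v$ be curves of the same class and let $a\subset\mathbb R^2$ be compact and connected. Then
\begin{align}
\omega(x,v)+1&\le(\omega(x,y)+1)+(\omega(y,v)+1),\label{eq:tri}\\
n_x(a)&\le n_v(a)+\omega(x,v)+1.\label{eq:nv}
\end{align}
\end{lemma}

\begin{proof}
Write $\tilde y_{i_-}<\tilde x<\tilde y_{i_+}$ with $i_+-i_-=\omega(x,y)+1$ and $\tilde v_{j_-}<\tilde y_0<\tilde v_{j_+}$ with $j_+-j_-=\omega(y,v)+1$. Translating the second relation by $i_\pm e$ gives $\tilde v_{i_-+j_-}<\tilde x<\tilde v_{i_++j_+}$, which is \eqref{eq:tri}.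

For \eqref{eq:nv}, let $a$ meet $\tilde x_{s+1},\dots,\tilde x_{s+n}$ with $n=n_x(a)\ge1$, and write $\tilde v_{l_-+l}<\tilde x_l<\tilde v_{l_++l}$ with $l_+-l_-=\omega(x,v)+1$. Then $a$ has a point in $L(\tilde v_{l_++s+1})$ and a point in $U(\tilde v_{l_-+s+n})$. So $a$ meets $\tilde v_l$ whenever $l_++s+1\le l\le l_-+s+n$, and $n_v(a)\ge n-(l_+-l_-)$.
\end{proof}

The count $\omega$ bounds the distance: one can push a curve off one lift of $v$ at a time.

\begin{lemma}\label{lem:dist}
If $[y]=[v]$, there is a path from $y$ to $v$ of length at most $\omega(y,v)+1$ all of whose vertices have class $[v]$. In particular $d(y,v)\le\omega(y,v)+1$.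
\end{lemma}

\begin{proof}
We argue by induction on $\omega=\omega(y,v)$. If $\omega=0$ the curves are disjoint. If $\omega\ge1$, index the lifts so that $\tilde v_0<\tilde y<\tilde v_{\omega+1}$. We look for a line between $\tilde y-e$ and $\tilde y$, and also between $\tilde v_0$ and $\tilde v_\omega$. Put
\[
K=\bar L(\tilde v_0)\cup\bar L(\tilde y-e),\qquad O=L(\tilde y)\cap L(\tilde v_\omega).
\]
We have $\tilde v_0<\tilde y$, $\tilde v_0<\tilde v_\omega$, $\tilde y-e<\tilde y$ and $\tilde y-e<\tilde v_{\omega+1}-e=\tilde v_\omega$, so $K\subset O$ by \eqref{eq:nested}. Let $\ell$ be given by Lemma~\ref{lem:sep}. Then $\tilde y-e<\ell<\tilde y$, hence $\ell<\tilde y<\ell+e$, and $\ell$ projects to a curve $y'$ of class $[v]$ disjoint from $y$. From $\tilde v_0<\ell<\tilde v_\omega$ we get $\omega(y',v)\le\omega-1$, and the induction hypothesis applies to $y'$.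
\end{proof}

There is no inequality in the other direction.

\begin{example}\label{ex:twist}
Let $\psi(t)=\sin^2(\pi t)$ and let $N\ge1$ be an integer. Let $p$, $q$, $v$ be the projections of the horizontal axis $\{z_2=0\}$, of the graph $\{z_2=N\psi(z_1)\}$, and of the vertical axis $\{z_1=0\}$. The curves $p$ and $q$ have class $\pm(1,0)$ and each meets $v$ in one point, so $d(p,q)\le2$. The graph meets the lifts $\{z_2=l\}$ of $p$ for $0\le l\le N$, so $\omega(p,q)=N+1$. The curve $q$ winds $N$ times along $v$ and comes back, and the path $p,v,q$ does not see it.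
\end{example}

\section{Widths of rotation sets}\label{sec:widths}

Keep $\tau,u,e$ fixed and let $c=\pm\tau$. For $g\in\mathrm{Homeo}_0(T^2)$ with lift $G$ put
\[
\rho_+=\max_{\operatorname{Rot}(G)}u,\qquad\rho_-=\min_{\operatorname{Rot}(G)}u,\qquad w_\tau(g)=\rho_+-\rho_- .
\]
The width $w_\tau(g)$ does not depend on the lift. Every primitive integral form is of the form $\det(\tau,\cdot)$: for $u(z)=az_1+bz_2$ take $\tau=(b,-a)$. For a curve $\alpha$ of class $c$ with lift $\tilde\alpha$, let
\[
s_n^+=\min\{s:G^n\tilde\alpha<\tilde\alpha+se\},\qquad s_n^-=\max\{s:\tilde\alpha+se<G^n\tilde\alpha\},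
\]
so that $\omega(\alpha,g^n\alpha)=s_n^+-s_n^--1$.

\begin{lemma}\label{lem:growth}
We have $s_n^\pm/n\to\rho_\pm$, hence $\omega(\alpha,g^n\alpha)/n\to w_\tau(g)$. Moreover $\omega(\alpha,g^n\alpha)\ge n\,w_\tau(g)-b_\alpha$ for all $n\ge1$, where $b_\alpha$ depends only on $\alpha$, and $w_\tau(g)\le\omega(\alpha,g\alpha)+1$.
\end{lemma}

\begin{proof}
Let $a_n^+=\max_z\,(u(G^nz)-u(z))$. This sequence is subadditive, so $a_n^+/n$ converges to $\inf_na_n^+/n$. The limit is $\rho_+$: every rotation vector has $u\le\lim a_n^+/n$, and if $z_n$ realizes the maximum, a subsequence of the bounded sequence $(G^nz_n-z_n)/n$ converges to a rotation vector with equality. Hence $a_n^+\ge n\rho_+$ for all $n$.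

Let $\tilde\alpha\subset\{|u|\le b\}$, so that $\{u<s-b\}\subset L(\tilde\alpha+se)\subset\{u\le s+b\}$. We claim that $|s_n^+-a_n^+|\le2b+1$. Given $z$, let $l=\lfloor u(z)+b\rfloor+1$. Then $z\in L(\tilde\alpha+le)$, so $G^nz\in L(G^n\tilde\alpha+le)\subset L(\tilde\alpha+(s_n^++l)e)$ and $u(G^nz)\le s_n^++l+b\le s_n^++u(z)+2b+1$. Thus $a_n^+\le s_n^++2b+1$. Conversely $u\le a_n^++b$ on $G^n\tilde\alpha$, so $G^n\tilde\alpha<\tilde\alpha+se$ for $s=\lfloor a_n^++2b\rfloor+1$, and $s_n^+\le a_n^++2b+1$.

Exchanging up and down, $a_n^-=\min_z\,(u(G^nz)-u(z))$ satisfies $a_n^-/n\to\rho_-$, $a_n^-\le n\rho_-$ and $|s_n^--a_n^-|\le2b+1$. This proves the first two statements, with $b_\alpha=4b+3$. Finally \eqref{eq:tri} and invariance give $\omega(\alpha,g^n\alpha)+1\le n(\omega(\alpha,g\alpha)+1)$; divide by $n$ and let $n\to\infty$.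
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(c)]
Write $u=\det(\tau,\cdot)$ and let $\alpha$ have class $\pm\tau$. By Lemma~\ref{lem:dist}, $d(\alpha,g^n\alpha)\le\omega(\alpha,g^n\alpha)+1$. Divide by $n$ and apply Lemma~\ref{lem:growth}.
\end{proof}

The lower bound of Lemma~\ref{lem:growth} will be applied to the fixed map $f$. For the maps $g_k$ we need an upper bound, and the convergence $\omega(\alpha,g_k^n\alpha)/n\to w_\tau(g_k)$ is of no use as it stands: it may only begin long after the orbit of $g_k$ has left the orbit of $f$. The remedy is to adapt the curve to the map. A region below a curve which, under $G^j$, rises by at most $j(\rho_++\varepsilon)$ for \emph{all} $j$ is obtained as a union of forward images, suitably translated down.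

\begin{lemma}[Optimal curves]\label{lem:optimal}
For every $g\in\mathrm{Homeo}_0(T^2)$ and $\varepsilon>0$ there is a curve $\beta$ of class $c$ with
\[
\omega(\beta,g^j\beta)\le j\,(w_\tau(g)+\varepsilon)+4\qquad\text{for all }j\ge0 .
\]
\end{lemma}

\begin{proof}
\emph{Filled sets.} A \emph{lower set} is a closed, connected, $\tau$-invariant set $K$ with $\{u\le-b\}\subset K\subset\{u\le b\}$ for some $b$. Finite unions of lower sets, and their images under $G$ and under integer translations, are lower sets. A union of regions $\bar L(\ell)$ may have holes, which we fill so as to squeeze a curve between $K$ and $K+e$. Let $V(K)$ be the component of $\mathbb R^2\setminus K$ containing $\{u>b\}$ and let $\operatorname{fill}(K)=\mathbb R^2\setminus V(K)$. This is again a lower set; it is connected because it is the union of $K$ and of components of the complement of $K$, whose closures meet $K$. The operation $\operatorname{fill}$ is monotone and commutes with $G$ and with integer translations. Call $K$ \emph{filled} if $K=\operatorname{fill}(K)$, that is, if its complement is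 connected.

If $K\subset\operatorname{int}(K+e)$, then $\operatorname{fill}(K)\subset\operatorname{int}(\operatorname{fill}(K)+e)$. Indeed the closure of $V(K+e)$ is connected and contains $\{u\gg0\}$. It is disjoint from $K$, because $V(K+e)$ misses $K+e\supset K$ and its boundary points lie in $\partial(K+e)$, which misses $\operatorname{int}(K+e)\supset K$. So the closure of $V(K+e)$ lies in $V(K)$, and we take complements.

\smallskip
$(*)$ \emph{If $K$ is a filled lower set with $K\subset\operatorname{int}(K+e)$, there is a curve of class $c$ with a lift $\ell$ such that $K\subset L(\ell)$ and $\bar L(\ell)\subset K+e$.} Apply Lemma~\ref{lem:sep} with $O=\operatorname{int}(K+e)$. The complement of $K+e$ is connected, contains $\{u\gg0\}$ and misses $\ell$, so it lies in $U(\ell)$; that is, $\bar L(\ell)\subset K+e$. Also $\ell\subset K+e\subset L(\ell+e)$, so $\ell<\ell+e$ and $\ell$ projects to a curve.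

\smallskip
Call $K'$ an \emph{upper set} if $-K'$ is a lower set, and put $\operatorname{fill}(K')=-\operatorname{fill}(-K')$. The map $z\mapsto-z$ exchanges $L$ and $U$, and turns $(*)$ into:

$(*')$ \emph{If $K'$ is a filled upper set with $K'+e\subset\operatorname{int}K'$, there is a curve of class $c$ with a lift $\ell$ such that $K'\subset U(\ell)$ and $\bar U(\ell)\subset K'-e$.}

\smallskip
\emph{First step: a curve that does not rise too fast.} Let $\rho=\rho_++\varepsilon/2$ and $\sigma=-\rho_-+\varepsilon/2$, so that $\rho+\sigma=w_\tau(g)+\varepsilon$. Let $\alpha$ be any curve of class $c$ and $\bar L=\bar L(\tilde\alpha)$. By Lemma~\ref{lem:growth} there is $n_0\ge1$ with $s_n^+\le\lceil n\rho\rceil$, that is $G^n\bar L-\lceil n\rho\rceil e\subset\bar L$, for $n\ge n_0$. Hence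
\[
K_0=\bigcup_{n\ge0}\bigl(G^n\bar L-\lceil n\rho\rceil e\bigr)
\]
is the union of the terms with $n<n_0$, and it is a lower set. Each term is the region below a lift of a curve, so it lies in the interior of its translate by $e$; therefore $K_0\subset\operatorname{int}(K_0+e)$, and $K_0+re$ increases with $r\in\mathbb Z$. The image under $G^j$ of the $n$-th term is the $(n+j)$-th term translated by $(\lceil(n+j)\rho\rceil-\lceil n\rho\rceil)e$, and $\lceil(n+j)\rho\rceil-\lceil n\rho\rceil\le\lceil j\rho\rceil$. So $G^jK_0\subset K_0+\lceil j\rho\rceil e$. The filled set $K=\operatorname{fill}(K_0)$ inherits both properties. Let $\tilde\beta_1$ be the line given by $(*)$. For $j\ge0$,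
\begin{equation}\label{eq:rise}
G^j\bar L(\tilde\beta_1)\subset G^jK+e\subset K+(\lceil j\rho\rceil+1)e\subset L(\tilde\beta_1)+(\lceil j\rho\rceil+1)e .
\end{equation}

\emph{Second step: a curve that does not sink too fast either.} We repeat the construction upside down, starting from $\beta_1$, and observe that \eqref{eq:rise} survives. Let $\bar U=\bar U(\tilde\beta_1)$ and
\[
K'=\operatorname{fill}\Bigl(\bigcup_{n\ge0}\bigl(G^n\bar U+\lceil n\sigma\rceil e\bigr)\Bigr).
\]
By Lemma~\ref{lem:growth} for $\beta_1$ we have $s_n^-\ge-\lceil n\sigma\rceil$, that is $G^n\bar U+\lceil n\sigma\rceil e\subset\bar U$, for large $n$, so the union is finite. As in the first step, $K'+e\subset\operatorname{int}K'$ and $G^jK'\subset K'-\lceil j\sigma\rceil e$. Taking complements in \eqref{eq:rise} gives $G^j\bar U\supset\bar U+(\lceil j\rho\rceil+1)e$. Applying $G^n$, translating by $\lceil n\sigma\rceil e$, taking the union over $n$ and filling, we obtain $G^jK'\supset K'+(\lceil j\rho\rceil+1)e$. Let $\tilde\beta$ be the line given by $(*')$, so that $K'\subset U(\tilde\beta)$ and $\bar U(\tilde\beta)\subset K'-e$.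 Then
\begin{gather*}
G^j\bar U(\tilde\beta)\subset G^jK'-e\subset K'-(\lceil j\sigma\rceil+1)e\subset U(\tilde\beta)-(\lceil j\sigma\rceil+1)e,\\
G^jU(\tilde\beta)\supset G^jK'\supset K'+(\lceil j\rho\rceil+1)e\supset\bar U(\tilde\beta)+(\lceil j\rho\rceil+2)e .
\end{gather*}
These inclusions say that $\tilde\beta-(\lceil j\sigma\rceil+1)e<G^j\tilde\beta<\tilde\beta+(\lceil j\rho\rceil+2)e$. Hence $\omega(\beta,g^j\beta)\le\lceil j\rho\rceil+\lceil j\sigma\rceil+2\le j(\rho+\sigma)+4$.
\end{proof}

\section{Crossing arcs and twisting around a curve}\label{sec:arcs}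

In Example~\ref{ex:twist}, $\omega(p,q)$ is large because $q$ twists around $v$ relative to $p$. We now define a number that measures this twisting. It makes sense for curves of any class that cross a neighborhood of $v$, it satisfies a triangle inequality, and it is bounded for adjacent curves.

In this section $v$ is a curve, $\tau=\tau_v$, $u=\det(\tau,\cdot)$, and $m\ge1$ is an integer. An \emph{$m$-strip} of $v$ is the closed region between two lifts $\tilde v_l$ and $\tilde v_{l+m}$; after shifting the indices, $\Sigma=\bar U(\tilde v_0)\cap\bar L(\tilde v_m)$. By the Schoenflies theorem $\Sigma/\langle\tau\rangle$ is a closed annulus, so $\Sigma$ is homeomorphic to $\mathbb R\times[0,1]$ with $\tau$ acting by $(s,t)\mapsto(s+1,t)$. A \emph{crossing arc} of a curve $y$ is a subarc $b\subset\Sigma$ of a lift of $y$ that joins $\tilde v_0$ to $\tilde v_m$ and meets $\partial\Sigma$ only at its endpoints. It separates $\Sigma$ into a left part, containing $\{s\ll0\}$, and a right part. Write $b<b'$ if $b$ lies in the left part of $b'$. The argument given for \eqref{eq:nested}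 shows that this relation is transitive, that it is equivalent to $b'$ lying in the right part of $b$, and that two disjoint crossing arcs are comparable.

\begin{lemma}\label{lem:arcs}
\begin{enumerate}
\item[(a)] If $[y]\ne[v]$, or if $[y]=[v]$ and $\omega(y,v)\ge m+1$, then $y$ has a crossing arc. In particular this holds if $d(y,v)\ge m+2$.
\item[(b)] If $b$ is a crossing arc, then $b\cap(b+k\tau)=\emptyset$ for $k\ne0$, and $b<b+\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $[y]\ne[v]$, then $u(\tau_y)\ne0$, so $u$ tends to $-\infty$ at one end of a lift of $y$ and to $+\infty$ at the other, and the lift meets both $\tilde v_0$ and $\tilde v_m$. If $[y]=[v]$ and $\omega(y,v)\ge m+1$, a lift of $y$ meets $m+1$ consecutive lifts of $v$, and a translate of it by a multiple of $e$ meets $\tilde v_0$ and $\tilde v_m$. In both cases follow the lift from a point of $\tilde v_0$ until it first reaches $\tilde v_m$, and start at the last visit to $\tilde v_0$ before that time. The open arc obtained misses $\partial\Sigma$ and its closure meets both boundary lines, so it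 lies in the interior of $\Sigma$. The last statement follows from Lemma~\ref{lem:dist}.

(b) Let $b$ be a crossing arc of $y$. If $[y]\ne[v]$, then $k\tau\notin\langle\tau_y\rangle$ and the two arcs lie on different lifts of $y$. If $[y]=[v]$, they lie on the same lift $\tilde y$, and their interiors are components of $\tilde y\setminus\partial\Sigma$. If the interiors met they would coincide, and $b=b+k\tau$ is impossible for a compact set. The arcs share no endpoint, since the endpoint of $b$ on each boundary line is moved by $k\tau$ along that line. Thus $b$ and $b+\tau$ are comparable, and $b+\tau<b$ would give $b+k\tau<b$ for all $k\ge1$, although $b+k\tau$ lies to the right of $b$ for large $k$.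
\end{proof}

For crossing arcs $b,b'$ of $\Sigma$, of any two curves, the \emph{twisting number} is
\[
N(b,b')=\#\{k\in\mathbb Z: b\cap(b'+k\tau)\ne\emptyset\}.
\]
It is symmetric. If $k_-=\max\{k:b'+k\tau<b\}$ and $k_+=\min\{k:b<b'+k\tau\}$, then $N(b,b')=k_+-k_--1$ by Lemma~\ref{lem:arcs}(b), and the proof of \eqref{eq:tri} gives
\begin{equation}\label{eq:triN}
N(b,b'')+1\le(N(b,b')+1)+(N(b',b'')+1).
\end{equation}

\begin{lemma}\label{lem:twist}
Let $b,b'$ be crossing arcs of curves $y,y'$.
\begin{enumerate}
\item[(a)] If $y\ne y'$ and $|y\cap y'|\le1$, then $N(b,b')\le m+1$.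
\item[(b)] If $[y]=[y']\ne[v]$, then $N(b,b')\le\omega(y,y')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $y\cap y'=\emptyset$ then $N(b,b')=0$. Otherwise $y\cap y'$ is a point $\bar z$. The arcs $b'+k\tau$ are pairwise disjoint and meet $b$ only in points of $\pi^{-1}(\bar z)$, so $N(b,b')$ is at most the number of points of $b$ over $\bar z$. The points over $\bar z$ on the lift of $y$ containing $b$ are of the form $z+k\tau_y$. If $[y]=[v]$, at most one of them is in $b$, by Lemma~\ref{lem:arcs}(b). Otherwise $r=|u(\tau_y)|\ge1$, and $\tilde v_l+\tau_y=\tilde v_{l+u(\tau_y)}$. If two points $z'$ and $z'+k\tau_y$ lie in $\Sigma$, labeled so that $k\,u(\tau_y)=|k|r>0$, then $z'+k\tau_y\in\bar U(\tilde v_{|k|r})\cap\bar L(\tilde v_m)$, which forces $|k|r\le m$. So at most $m+1$ of these points lie in $\Sigma$.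

(b) The arcs $b'+k\tau$ lie on pairwise distinct lifts of $y'$, and the lift of $y$ containing $b$ meets only $\omega(y,y')$ lifts of $y'$.
\end{proof}

For a neighbor of $v$ in another class, the translates of one crossing arc are all there is to see in $\Sigma$.

\begin{lemma}\label{lem:neighbor}
Let $x\ne v$ be a curve with $|x\cap v|\le1$.
\begin{enumerate}
\item[(a)] If $[x]=[v]$, then $\omega(x,v)\le1$.
\item[(b)] If $[x]\ne[v]$, then $|\det(\tau,\tau_x)|=1$. For a lift $\tilde x$, the set $\epsilon=\tilde x\cap\Sigma$ is a single crossing arc, the lifts of $x$ are the pairwise distinct lines $\tilde x+l\tau$, and $(\tilde x+l\tau)\cap\Sigma=\epsilon+l\tau$.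
\end{enumerate}
\end{lemma}

\begin{proof}
The set $\tilde x\cap\pi^{-1}(v)$ is empty or consists of the points $z+k\tau_x$, $k\in\mathbb Z$. In case (a) these points lie on a single lift of $v$, which is $\tau$-invariant. In case (b), $\tilde x$ meets every $\tilde v_l$, while $z+k\tau_x$ lies on $\tilde v_{l_0+ku(\tau_x)}$ if $z\in\tilde v_{l_0}$. Hence $|u(\tau_x)|=1$ and $\tilde x$ meets each $\tilde v_l$ exactly once. Removing from $\tilde x$ its two points on $\partial\Sigma$ leaves two rays, one in $L(\tilde v_0)$ and one in $U(\tilde v_m)$ because $u\to\mp\infty$ along them, and an open arc joining the two boundary lines. So $\epsilon$ is a crossing arc. The rest holds because $(\tau_x,\tau)$ is a basis of $\mathbb Z^2$ and $\Sigma$ is $\tau$-invariant.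
\end{proof}

\section{When closeness for $d$ forces closeness for $\omega$}\label{sec:comparison}

Fix a class $c=\pm\tau_c$ and an integer $D_0\ge1$. The following condition abstracts the position of two curves $p,q$ on the common part of two orbits: both can be continued at linear speed for $\omega$, the continuations stay $D_0$-close, and they move away from $p$ at linear speed for $d$.

\begin{definition}
Let $A\ge1$ and $T\ge0$ be integers. A pair $(p,q)$ of curves of class $c$ is \emph{$(A,T)$-prolongable} if for every integer $0\le t\le T$ there are curves $p_t,q_t$ of class $c$ with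
\[
\omega(p,p_t)\le A(t+1),\quad\omega(q,q_t)\le A(t+1),\quad d(p,p_t)\ge t/A,\quad d(p_t,q_t)\le D_0 .
\]
\end{definition}

An $(A,T)$-prolongable pair is $(A,T')$-prolongable for $T'\le T$.

\begin{proposition}\label{prop:comparison}
For every $A$ there are $T$ and $M$, depending only on $A$ and $D_0$, such that every $(A,T)$-prolongable pair $(p,q)$ with $d(p,q)\le D_0$ satisfies $\omega(p,q)\le M$.
\end{proposition}

\subsection{The case of a common neighbor}

The mechanism is visible for paths of length two. Suppose that $p,v,q$ is a path with $[v]\ne c$, and that $p',y,q'$ is a path with $[p']=[q']=c$, $\omega(p,p')\le W$, $\omega(q,q')\le W$ and $d(y,v)\ge3$. We claim that $\omega(p,q)\le2W+7$.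

Let $\Sigma$ be a $1$-strip of $v$ and $\tau=\tau_v$. By Lemma~\ref{lem:neighbor}(b), $\epsilon=\tilde p\cap\Sigma$ and $b=\tilde q\cap\Sigma$ are crossing arcs, the lifts of $q$ are the lines $\tilde q+l\tau$, and $\tau_c$ shifts the lifts of $v$ by one. The translates $\Sigma+k\tau_c$ thus cover the plane. If $\tilde p$ meets $\tilde q+l\tau$, then, both lines being $\tau_c$-invariant, they meet inside $\Sigma$, so $\epsilon$ meets $b+l\tau$. Hence $\omega(p,q)\le N(\epsilon,b)$: all of $\omega(p,q)$ is twisting around $v$. We now estimate this twisting along the detour $p,p',y,q',q$. The curves $p',q'$ have crossing arcs since their class is not $[v]$, and $y$ has one since $d(y,v)\ge3$ (Lemma~\ref{lem:arcs}(a)). By Lemma~\ref{lem:twist} the four consecutive twisting numbers are at most $W,2,2,W$, and \eqref{eq:triN} gives $N(\epsilon,b)\le2W+7$.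

In Example~\ref{ex:twist} everything holds with $p'=p$, $q'=q$, $y=v$ and $W=1$, except $d(y,v)\ge3$. This shows that the condition $d(p,p_t)\ge t/A$ is needed: it is what pushes the detour away from $v$.

For a longer path $p=x_0,\dots,x_n=q$ three difficulties appear. First, $\omega(p,q)$ is no longer the twisting around one curve. We choose an arc $a$ in a lift of $q$ that meets $\omega(p,q)$ lifts of $p$, and we bound $n_{x_i}(a)$ successively for $i=n-1,n-2,\dots$; a bound for $n_{x_i}(a)$ places $a$ in a strip of $x_i$ of bounded height, in which the detour argument bounds $n_{x_{i-1}}(a)$. Second, the detour from $x_{i-1}$ to $p$ may contain a curve $x_k$ parallel to $x_i$ that does not cross the strip; then $\omega(x_k,x_i)$ is small and we jump directly to $x_k$. Third, Lemma~\ref{lem:twist}(b) is not available when $x_i$ has class $c$; this is handled by an induction on the number of such vertices.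

\subsection{One step of the descent}

For integers $D,A,m\ge1$ put
\[
t(D,A,m)=A(D+D_0+m+2),\qquad E(D,A,m)=(D+D_0)(m+2)+2A\bigl(t(D,A,m)+1\bigr)+2 .
\]

\begin{lemma}[Step]\label{lem:step}
Let $p=x_0,x_1,\dots,x_n=q$ be a path with $n\le D$, and assume that $(p,q)$ is $(A,T)$-prolongable with $T\ge t(D,A,m)$. Let $1\le i\le n-1$ and $v=x_i$ with $[v]\ne c$. Let $a$ be a compact arc in a lift of $q$ with $n_v(a)\le m-1$. Then one of the following holds.
\begin{enumerate}
\item[(a)] Some $k<i$ satisfies $[x_k]=[v]$ and $\omega(x_k,v)\le m$; in this case $n_{x_k}(a)\le2m$.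
\item[(b)] $n_{x_{i-1}}(a)\le E(D,A,m)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The bound in (a) is \eqref{eq:nv}: $n_{x_k}(a)\le(m-1)+m+1$. Assume that no $k$ as in (a) exists. Then $[x_{i-1}]\ne[v]$ by Lemma~\ref{lem:neighbor}(a). Since $n_v(a)\le m-1$, the arc $a$ lies in the interior of an $m$-strip $\Sigma$ of $v$. Let $\tau=\tau_v$ and $t=t(D,A,m)$, let $p_t=y_0,y_1,\dots,y_l=q_t$ be a path of length $l\le D_0$, and consider the chain
\[
x_{i-1},x_{i-2},\dots,x_0=p,\quad p_t=y_0,y_1,\dots,y_l=q_t,\quad q .
\]
By Lemma~\ref{lem:arcs}(a) all these curves have crossing arcs of $\Sigma$. For $x_k$ with $k<i$, either $[x_k]\ne[v]$ or $\omega(x_k,v)\ge m+1$. For $q$, the class is $c\ne[v]$. For $y_s$,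
\[
d(y_s,v)\ge d(p,p_t)-d(p,v)-d(p_t,y_s)\ge t/A-D-D_0=m+2 .
\]
Choose a crossing arc for each curve of the chain, with $\epsilon=\tilde x_{i-1}\cap\Sigma$ for $x_{i-1}$ as in Lemma~\ref{lem:neighbor}(b), and call $b$ the arc chosen for $q$. The chain has $i-1+l\le D+D_0$ links between adjacent curves, each with twisting number at most $m+1$ by Lemma~\ref{lem:twist}(a), and the two links $(p,p_t)$, $(q_t,q)$, each with twisting number at most $A(t+1)$ by Lemma~\ref{lem:twist}(b). By \eqref{eq:triN}, $N(b,\epsilon)+1\le E(D,A,m)$. So there are $l_-<l_+$ with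
\[
\epsilon+l_-\tau<b<\epsilon+l_+\tau,\qquad l_+-l_-\le E(D,A,m).
\]

It remains to pass from $b$ to $a$ (Figure~\ref{fig:step}). Suppose that $a$ meets $b+k\tau$. Both lie on lifts of $q$, hence on the same lift. The interior of $b+k\tau$ is a component of this lift minus $\partial\Sigma$, and $a$ is connected and misses $\partial\Sigma$, so $a\subset b+k\tau$. Otherwise $a$ is disjoint from all the translates of $b$, and it lies between $b+k\tau$ and $b+(k+1)\tau$ for some $k$. In both cases $a$ lies strictly between $\epsilon+(l_-+k)\tau$ and $\epsilon+(l_++k+1)\tau$. The lifts of $x_{i-1}$ meet $\Sigma$ exactly in the translates of $\epsilon$, so $a$ meets at most $l_+-l_-$ of them.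
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[thick] (-0.5,0)--(7.7,0) node[right]{$\tilde v_0$};
\draw[thick] (-0.5,2.4)--(7.7,2.4) node[right]{$\tilde v_m$};
\foreach \x in {0,2.4,3.6,7.2} \draw[dashed,gray] (\x,0)--(\x,2.4);
\foreach \x in {1.2,4.8,6} \draw[dashed] (\x,0)--(\x,2.4);
\node[below] at (1.2,0) {$\epsilon+l_-\tau$};
\node[below] at (4.5,0) {$\epsilon+l_+\tau$};
\node[below] at (6.3,0) {$\epsilon+(l_++1)\tau$};
\draw (1.7,0) .. controls (1.7,1.2) and (4.3,1.2) .. (4.3,2.4) node[above]{$b$};
\draw (2.9,0) .. controls (2.9,1.2) and (5.5,1.2) .. (5.5,2.4) node[above]{$b+\tau$};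
\draw[ultra thick] plot[smooth] coordinates {(2.57,0.6) (3.03,0.92) (3.6,1.2) (4.17,1.48) (4.63,1.8)};
\node at (4.62,2.02) {$a$};
\end{tikzpicture}
\caption{The strip $\Sigma$ between two lifts of $v$, straightened so that $\tau$ is a horizontal translation. The dashed segments $\epsilon+l\tau$ are the traces of the lifts of a neighbor of $v$. The arc $a$ is trapped between the crossing arcs $b$ and $b+\tau$, hence strictly between $\epsilon+l_-\tau$ and $\epsilon+(l_++1)\tau$, so it meets at most $l_+-l_-$ dashed segments (here $l_+-l_-=3$).}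
\label{fig:step}
\end{figure}

\subsection{The descent and the induction}

Given $D,A\ge1$, define $m_1=2$ and $m_{s+1}=\max\{2m_s,E(D,A,m_s)\}+1$, and put $\mu=\mu(D,A)=m_D$. The sequence $(m_s)$ is increasing, and both bounds in Lemma~\ref{lem:step} with $m=m_s$ are at most $m_{s+1}-1$.

\begin{lemma}[Descent]\label{lem:descent}
Let $p=x_0,\dots,x_n=q$ be a path with $1\le n\le D$, and assume that $(p,q)$ is $(A,T)$-prolongable with $T\ge t(D,A,\mu)$. Let $k<n$ be the largest index with $[x_k]=c$. Then one of the following holds.
\begin{enumerate}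
\item[(i)] $\omega(x_k,q)\le\mu$.
\item[(ii)] There are indices $1\le k'<k<i\le n-1$ with $[x_{k'}]=[x_i]\ne c$ and $\omega(x_{k'},x_i)\le\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $N=\omega(x_k,q)$. If $N\le1$ then (i) holds; by Lemma~\ref{lem:neighbor}(a) this covers the case $k=n-1$. Assume $N\ge2$, so $k<n-1$.

\emph{The arc.} By Lemma~\ref{lem:arcs}(a), $q$ has a crossing arc $a$ of an $(N-1)$-strip of $x_k$. It joins two lifts of $x_k$ whose indices differ by $N-1$, so $n_{x_k}(a)\ge N$. By Lemma~\ref{lem:arcs}(b), $a$ is disjoint from $a+j\tau_c$ for $j\ne0$, so $\pi$ is injective on $a$. As $x_{n-1}$ meets $q$ in at most one point, $n_{x_{n-1}}(a)\le1=m_1-1$.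

\emph{The descent.} Put $i_1=n-1$. Suppose that $i_s>k$ has been defined with $n_{x_{i_s}}(a)\le m_s-1$ and $i_s\le n-s$. Then $[x_{i_s}]\ne c$ by the choice of $k$, and $s\le D$, so Lemma~\ref{lem:step} applies with $i=i_s$ and $m=m_s\le\mu$. In case (b) put $i_{s+1}=i_s-1\ge k$. In case (a) we get an index $k'<i_s$ with $[x_{k'}]=[x_{i_s}]\ne c$, so $k'\notin\{0,k\}$. If $k'<k$, then (ii) holds with $i=i_s$ and we stop. If $k'>k$, put $i_{s+1}=k'$. In both continuing cases $k\le i_{s+1}<i_s$ and $n_{x_{i_{s+1}}}(a)\le m_{s+1}-1$. If (ii) never occurs, we reach $i_s=k$ for some $s\le n\le D$, and $N\le n_{x_k}(a)\le m_s-1\le\mu$.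
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:comparison}]
We prove by induction on $r\ge0$, for all $D,A\ge1$ at once, the following statement.

\smallskip
$(C_r)$ \emph{There are $T_r(D,A)$ and $M_r(D,A)$ such that, if $(p,q)$ is $(A,T_r(D,A))$-prolongable and $p,q$ are joined by a path of length at most $D$ with at most $r$ interior vertices of class $c$, then $\omega(p,q)\le M_r(D,A)$.}

\smallskip
The proposition is $(C_{D_0})$ with $D=D_0$. Let $\mu=\mu(D,A)$, let $x_0,\dots,x_n$ be the path, and let $k$ be as in Lemma~\ref{lem:descent}. If $n=0$ then $\omega(p,q)=1$. If $n\ge1$ and $k=0$, alternative (ii) is impossible and $\omega(p,q)\le\mu$. This proves $(C_0)$ with $T_0(D,A)=t(D,A,\mu)$ and $M_0(D,A)=\mu$. For $r\ge1$ put $D'=D+\mu+1$, $A'=A+\mu+1$, and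
\begin{align*}
T_r(D,A)&=\max\{t(D,A,\mu),\,T_{r-1}(D',A),\,T_{r-1}(D,A')\},\\
M_r(D,A)&=\max\{M_{r-1}(D',A),\,M_{r-1}(D,A')+\mu+1\}.
\end{align*}
Since $M_r(D,A)\ge\mu$, we may assume $k\ge1$.

In case (ii), use Lemma~\ref{lem:dist} to replace the portion of the path from $x_{k'}$ to $x_i$ by a path of length at most $\mu+1$ whose vertices have class $[x_i]\ne c$. The new path from $p$ to $q$ has length at most $D'$ and at most $r-1$ interior vertices of class $c$, since $x_k$ has been removed and no vertex of class $c$ has been added. By $(C_{r-1})$, $\omega(p,q)\le M_{r-1}(D',A)$.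

In case (i), we replace $q$ by $x_k$. The pair $(p,x_k)$ is $(A',T_r(D,A))$-prolongable with the same curves $p_t,q_t$: by \eqref{eq:tri}, $\omega(x_k,q_t)\le\mu+A(t+1)+1\le A'(t+1)$, and the other three conditions only become weaker when $A$ increases. The path $x_0,\dots,x_k$ has length at most $D$ and at most $r-1$ interior vertices of class $c$. By $(C_{r-1})$, $\omega(p,x_k)\le M_{r-1}(D,A')$, and \eqref{eq:tri} gives $\omega(p,q)\le M_{r-1}(D,A')+\mu+1$.
\end{proof}

\section{Fellow traveling orbits}\label{sec:fellow}

\subsection{Hyperbolic geometry}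

The \emph{Gromov product} of $a,b$ at $o$ is $(a|b)_o=\frac12(d(o,a)+d(o,b)-d(a,b))$. In any metric space
\begin{equation}\label{eq:gp}
(a|b)_o+(a|o)_b=d(o,b),
\end{equation}
and every point $x$ of a geodesic $[a,b]$ satisfies $d(o,x)\ge(a|b)_o$, as one sees by averaging $d(o,x)\ge d(o,a)-d(a,x)$ and $d(o,x)\ge d(o,b)-d(x,b)$. We fix $\delta$ such that in $\mathcal C^\dagger(T^2)$ geodesic triangles are $\delta$-slim, meaning that each side lies in the closed $\delta$-neighborhood of the union of the other two, and
\begin{equation}\label{eq:four}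
(a|a'')_o\ge\min\{(a|a')_o,(a'|a'')_o\}-\delta .
\end{equation}
A sequence $(a_i)$ \emph{converges at infinity} if $(a_i|a_j)_o\to\infty$ as $i,j\to\infty$. Two such sequences are equivalent if $(a_i|b_j)_o\to\infty$, the classes are the points of the boundary, and $a_i\to\xi$ means that $(a_i)$ belongs to $\xi$. For boundary points, $(\xi|\eta)_o$ is the supremum of $\liminf_{i,j\to\infty}(a_i|b_j)_o$ over all sequences $a_i\to\xi$, $b_j\to\eta$, and $\xi_k\to\xi$ if and only if $(\xi_k|\xi)_o\to\infty$.

\begin{lemma}\label{lem:boundary}
Let $a_i\to\xi$ and $b_j\to\eta$.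
\begin{enumerate}
\item[(a)] $(\xi|\eta)_o-2\delta\le\liminf_{i,j}(a_i|b_j)_o\le(\xi|\eta)_o$.
\item[(b)] If $\xi\ne\eta$, then $(\xi|\eta)_o<\infty$ and $\limsup_{i,j}(a_i|b_j)_o\le(\xi|\eta)_o+\delta$.
\item[(c)] A sequence of boundary points has at most one limit.
\item[(d)] Let $\zeta_k$ be boundary points and $b^k_j\to\zeta_k$ as $j\to\infty$. If $\liminf_j(b^k_j|a_k)_o\to\infty$ as $k\to\infty$, then $\zeta_k\to\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The upper bound is the definition. If $a'_i\to\xi$ and $b'_j\to\eta$, applying \eqref{eq:four} twice gives $(a_i|b_j)_o\ge\min\{(a_i|a'_i)_o,(a'_i|b'_j)_o,(b'_j|b_j)_o\}-2\delta$, and the first and last terms tend to infinity.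

(b) If $(\xi|\eta)_o=\infty$, then $(a_i|b_j)_o\to\infty$ by (a), so $\xi=\eta$. If $(a_{i_n}|b_{j_n})_o\ge C$ with $i_n,j_n\to\infty$, then $(a_{i_n}|b_{j_{n'}})_o\ge\min\{C,(b_{j_n}|b_{j_{n'}})_o\}-\delta=C-\delta$ for large $n,n'$, so $C-\delta\le(\xi|\eta)_o$.

(c) For any boundary point $\zeta$, \eqref{eq:four} and (a) give $(\xi|\eta)_o\ge\min\{(\xi|\zeta)_o,(\zeta|\eta)_o\}-3\delta$. If $\zeta_k$ converges to both $\xi$ and $\eta$, then $(\xi|\eta)_o=\infty$ and $\xi=\eta$ by (b).

(d) We have $(\zeta_k|\xi)_o\ge\liminf_{j,i}(b^k_j|a_i)_o\ge\min\{\liminf_j(b^k_j|a_k)_o,\inf_{i\ge k}(a_k|a_i)_o\}-\delta$, and both terms tend to infinity with $k$.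
\end{proof}

A map $\kappa$ from an interval to a metric space, not necessarily continuous, is a \emph{$(\Lambda,C)$-quasi-geodesic} if $|s-s'|/\Lambda-C\le d(\kappa(s),\kappa(s'))\le\Lambda|s-s'|+C$ for all $s,s'$. The Morse lemma \cite[III.H.1.7]{BH}, which does not assume continuity, provides $h=h(\delta,\Lambda,C)$ such that the image of a $(\Lambda,C)$-quasi-geodesic defined on a compact interval is at Hausdorff distance at most $h$ from any geodesic with the same endpoints.

\subsection{The common segment}

Hypothesis (H3) says that the orbits of $f$ and $g_k$ head in nearly the same direction as seen from a base point. Hypothesis (H2) says that the orbit of $g_k$ comes from another direction, so it joins the orbit of $f$ at a time independent of $k$.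

\begin{lemma}\label{lem:fellow}
Assume \textup{(H1)--(H3)}. Let $\alpha$ be a vertex, and let $\beta_k$ be vertices with $d(\beta_k,g_k\beta_k)\le\lambda$ for all large $k$. There are integers $D_0\ge1$ and $i_1$ such that, for every $I$ and all $k\ge k_0(I)$, each integer $i\in[i_1,i_1+I]$ admits $j(i)\in\mathbb Z$ with $d(f^i\alpha,g_k^{j(i)}\beta_k)\le D_0$.
\end{lemma}

\begin{proof}
By \eqref{eq:tl}, (H1) and the triangle inequality, for large $k$,
\[
\eta_0|j-j'|\le d(g_k^j\beta_k,g_k^{j'}\beta_k)\le\lambda|j-j'|,\qquad \operatorname{tl}(f)|i-i'|\le d(f^i\alpha,f^{i'}\alpha)\le d(\alpha,f\alpha)|i-i'| .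
\]
So $s\mapsto g_k^{\lfloor s\rfloor}\beta_k$ and $s\mapsto f^{\lfloor s\rfloor}\alpha$ are quasi-geodesics with constants independent of $k$, and there is $h$, independent of $k$, such that a geodesic between two points of one of these orbits is at Hausdorff distance at most $h$ from the orbit segment between them.

Take $o=\alpha$ as base point, and put $\alpha_n=f^n\alpha\to\xi^+(f)$ and $\beta_l^\pm=g_k^{\pm l}\beta_k\to\xi^\pm(g_k)$ as $l\to\infty$. By (H2) there is $B$ with $(\xi^-(g_k)|\xi^+(f))_o\le B$ for all large $k$; otherwise these products would tend to infinity along a subsequence. Let $i_1=\lceil(h+B+2+2\delta)/\operatorname{tl}(f)\rceil$. Given $I$, let $Q=(i_1+I)\,d(\alpha,f\alpha)+h+\delta+1$. By (H3), $(\xi^+(g_k)|\xi^+(f))_o\ge Q+1+2\delta$ for $k\ge k_0(I)$. Fix such a $k$. By Lemma~\ref{lem:boundary}(a), $(\alpha_n|\beta^+_{l'})_o\ge Q$ for all large $n,l'$, and $(\alpha_n|\beta_l^-)_o\le B+1$ for some arbitrarily large $n,l$. So we can fix $n\ge i_1+I$ and $l,l'\ge0$ such that $\beta^-=\beta^-_l$ and $\beta^+=\beta^+_{l'}$ satisfy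
\[
(\alpha_n|\beta^-)_o\le B+1,\qquad(\alpha_n|\beta^+)_o\ge Q .
\]

Let $x\in[o,\alpha_n]$ with $B+1+2\delta<\theta<Q-\delta$, where $\theta=d(o,x)$. We claim that $x$ is within $2\delta$ of $[\beta^-,\beta^+]$. Points of $[\alpha_n,\beta^+]$ are at distance at least $Q$ from $o$, hence more than $\delta$ from $x$. By slimness $x$ is within $\delta$ of a point $x'\in[o,\beta^+]$, and $x'$ is within $\delta$ of $[o,\beta^-]$ or of $[\beta^-,\beta^+]$. In the first case there is $x''\in[o,\beta^-]$ with $d(x,x'')\le2\delta$, so $d(o,x'')\ge\theta-2\delta$ and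
\[
d(\alpha_n,\beta^-)\le\bigl(d(o,\alpha_n)-\theta\bigr)+2\delta+\bigl(d(o,\beta^-)-\theta+2\delta\bigr).
\]
This gives $(\alpha_n|\beta^-)_o\ge\theta-2\delta>B+1$, a contradiction. The claim follows, and $x$ is within $2\delta+h$ of some $g_k^j\beta_k$.

For $i_1\le i\le i_1+I$, the vertex $f^i\alpha$ is within $h$ of some $x\in[o,\alpha_n]$, and
\[
B+2+2\delta\le i\operatorname{tl}(f)-h\le d(o,x)\le i\,d(\alpha,f\alpha)+h\le Q-\delta-1 .
\]
The claim applies to $x$, so $D_0=\lceil2h+2\delta\rceil+1$ works.
\end{proof}

\section{Lower semicontinuity of widths and proof of Theorem~\ref{thm:main}}\label{sec:main}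

\begin{proposition}\label{prop:lsc}
Assume \textup{(H1)--(H3)}. For every primitive vector $\tau$,
\[
\liminf_{k\to\infty}\frac{w_\tau(g_k)}{\operatorname{tl}(g_k)}\ge\frac{w_\tau(f)}{\operatorname{tl}(f)} .
\]
\end{proposition}

\begin{proof}
Let $c=\pm\tau$, $w_f=w_\tau(f)$ and $w_k=w_\tau(g_k)$.

\emph{The two orbits.} By Theorem~\ref{thm:known} with $\varepsilon=1$, the ratios $w_k/\operatorname{tl}(g_k)$ are bounded for large $k$. As $\operatorname{tl}(g_k)\le\eta_1$, there is $C_0$ with $w_k\le C_0$ for large $k$. Fix $\varepsilon\in(0,1]$. By Lemma~\ref{lem:optimal} there are curves $\beta_k$ of class $c$ with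
\[
\omega(\beta_k,g_k^j\beta_k)\le j(w_k+\varepsilon)+4\qquad(j\ge0).
\]
By Lemma~\ref{lem:dist}, $d(\beta_k,g_k\beta_k)\le C_0+6$ for large $k$. Let $\alpha$ be any curve of class $c$, and take $D_0$, $i_1$, $k_0(\cdot)$ and $j(i)$ from Lemma~\ref{lem:fellow} with $\lambda=C_0+6$. Put $\alpha_i=f^i\alpha$ and $\gamma_i=g_k^{j(i)}\beta_k$, so that $d(\alpha_i,\gamma_i)\le D_0$. All these curves have class $c$. For indices $i,i'$ in the range where $j$ is defined, let $J=|j(i')-j(i)|$. Invariance and symmetry of $\omega$ give $\omega(\gamma_i,\gamma_{i'})=\omega(\beta_k,g_k^J\beta_k)$, and \eqref{eq:tl} gives $J\operatorname{tl}(g_k)\le d(\gamma_i,\gamma_{i'})\le d(\alpha_i,\alpha_{i'})+2D_0$. Hence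
\begin{equation}\label{eq:gamma}
\omega(\gamma_i,\gamma_{i'})\le(w_k+\varepsilon)\,\frac{d(\alpha_i,\alpha_{i'})+2D_0}{\operatorname{tl}(g_k)}+4 .
\end{equation}

\emph{The pairs $(\alpha_i,\gamma_i)$ are prolongable.} Let $A$ be an integer with
\[
A\ge\omega(\alpha,f\alpha)+1,\qquad A\ge\frac1{\operatorname{tl}(f)},\qquad A\ge(C_0+1)\,\frac{d(\alpha,f\alpha)+2D_0}{\eta_0}+4,
\]
and let $T,M$ be given by Proposition~\ref{prop:comparison} for $A$ and $D_0$. Let $I\ge1$, let $k\ge k_0(I+T)$ be large, and let $i\in\{i_1,i_1+I\}$. For $0\le t\le T$ take $p_t=\alpha_{i+t}$ and $q_t=\gamma_{i+t}$. Then $d(p_t,q_t)\le D_0$, and $d(\alpha_i,\alpha_{i+t})\ge t\operatorname{tl}(f)\ge t/A$. Next $\omega(\alpha_i,\alpha_{i+t})=\omega(\alpha,f^t\alpha)$ equals $1$ for $t=0$ and is at most $t(\omega(\alpha,f\alpha)+1)$ for $t\ge1$ by \eqref{eq:tri}, hence at most $A(t+1)$. Finally \eqref{eq:gamma} gives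
\[
\omega(\gamma_i,\gamma_{i+t})\le(C_0+1)\,\frac{t\,d(\alpha,f\alpha)+2D_0}{\eta_0}+4\le A(t+1).
\]
So $(\alpha_i,\gamma_i)$ is $(A,T)$-prolongable, and $\omega(\alpha_i,\gamma_i)\le M$ for $i=i_1$ and $i=i_1+I$.

\emph{Comparing the $\omega$-lengths of the common segment.} By Lemma~\ref{lem:growth}, \eqref{eq:tri} applied to the chain $\alpha_{i_1},\gamma_{i_1},\gamma_{i_1+I},\alpha_{i_1+I}$, and \eqref{eq:gamma},
\[
I\,w_f-b_\alpha\le\omega(\alpha,f^I\alpha)=\omega(\alpha_{i_1},\alpha_{i_1+I})\le2M+6+\Bigl(\frac{w_k}{\operatorname{tl}(g_k)}+\frac\varepsilon{\eta_0}\Bigr)\bigl(d(\alpha,f^I\alpha)+2D_0\bigr).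
\]
Let $\underline w=\liminf_kw_k/\operatorname{tl}(g_k)$. For fixed $I$, let $k\to\infty$ along a subsequence realizing $\underline w$:
\[
I\,w_f-b_\alpha-2M-6\le(\underline w+\varepsilon/\eta_0)\bigl(d(\alpha,f^I\alpha)+2D_0\bigr).
\]
The constants $M,D_0,b_\alpha$ do not depend on $I$. Dividing by $I$ and letting $I\to\infty$ gives $w_f\le(\underline w+\varepsilon/\eta_0)\operatorname{tl}(f)$, and we let $\varepsilon\to0$.
\end{proof}

Recall that the \emph{support function} of a compact convex set $K\subset\mathbb R^2$ is $h_K(u)=\max_Ku$, for linear forms $u$. It is continuous and positively homogeneous in $u$, it determines $K$, and it depends continuously on $K$ for the Hausdorff distance. The width $h_K(u)+h_K(-u)$ is invariant under translations of $K$. Blaschke's selection theorem states that a uniformly bounded sequence of nonempty compact convex sets has a subsequence converging in the Hausdorff distance to a compact convex set.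

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $R=\mathcal R(f)$ and $R_k=\mathcal R(g_k)$, for fixed lifts. By Theorem~\ref{thm:known} there are $v_k\in\mathbb R^2$ and $\varepsilon_k\to0$ such that $R_k+v_k$ lies in the $\varepsilon_k$-neighborhood of $R$ for large $k$. It suffices to show that every subsequence of $(R_k+v_k)$ has a further subsequence converging to $R$. By Blaschke's theorem a further subsequence converges to a compact convex set $K$, and $K\subset R$, so $h_K\le h_R$. Let $u=\det(\tau,\cdot)$ be a primitive integral form. The width of $R_k+v_k$ with respect to $u$ is $w_\tau(g_k)/\operatorname{tl}(g_k)$, so Proposition~\ref{prop:lsc} gives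
\[
h_K(u)+h_K(-u)\ge h_R(u)+h_R(-u).
\]
Together with $h_K(\pm u)\le h_R(\pm u)$ this forces $h_K(u)=h_R(u)$. Positive multiples of primitive integral forms are dense among linear forms, so $h_K=h_R$ and $K=R$.
\end{proof}

\begin{remark}
Besides being the hypotheses of Theorem~\ref{thm:known}, (H1)--(H3) enter as follows. The upper bound $\eta_1$ gives $w_k\le C_0$, hence the uniform step $\lambda$ of the orbits of $g_k$ and their uniform speed for $\omega$. The lower bound $\eta_0$ makes these orbits uniform quasi-geodesics and bounds the exponent $J$ in \eqref{eq:gamma}. Hypothesis (H2) makes the starting time $i_1$ of the common segment independent of $k$, and (H3) makes its length tend to infinity.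
\end{remark}

\section{The role of the hypotheses}\label{sec:hyp}

\subsection{The lower bound on translation lengths}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(a)]
Put $n_k=1$ if $\operatorname{tl}(g_k)\ge1$ and $n_k=\lceil1/\operatorname{tl}(g_k)\rceil$ otherwise. Then $\operatorname{tl}(g_k^{n_k})=n_k\operatorname{tl}(g_k)$ lies in $[1,\max(2,\sup_k\operatorname{tl}(g_k))]$, and $\xi^\pm(g_k^{n_k})=\xi^\pm(g_k)$. By \eqref{eq:rot}, $\mathcal R(g_k^{n_k})=\mathcal R(g_k)$. Apply Theorem~\ref{thm:main} to the sequence $(g_k^{n_k})$.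
\end{proof}

\subsection{Two homeomorphisms with non-homothetic rotation sets}

Both examples for part (b) are built from the same two maps. With $\psi(t)=\sin^2(\pi t)$ and $r\in\{1,2\}$, consider the shears
\[
X(z_1,z_2)=(z_1+\psi(z_2),z_2),\qquad Y_r(z_1,z_2)=(z_1,z_2+r\psi(z_1)).
\]
They commute with integer translations, and scaling $\psi$ down to $0$ gives isotopies to the identity. So $H_r=Y_r\circ X$ lifts an element $h_r\in\mathrm{Homeo}_0(T^2)$.

\begin{lemma}\label{lem:two}
We have $\operatorname{Rot}(H_r)=[0,1]\times[0,r]$. The maps $h_1,h_2$ are loxodromic, and the four points $\xi^\pm(h_1),\xi^\pm(h_2)$ are distinct.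
\end{lemma}

\begin{proof}
The displacement $H_rz-z=(\psi(z_2),r\psi(z_1+\psi(z_2)))$ lies in the rectangle $[0,1]\times[0,r]$, and $(H_r^nz-z)/n$ is an average of displacements, so $\operatorname{Rot}(H_r)$ lies in the rectangle. The points $(0,0)$, $(0,\frac12)$, $(\frac12,0)$, $(\frac12,\frac12)$ have displacements $(0,0)$, $(1,0)$, $(0,r)$, $(1,r)$. These are integer vectors, so the four points project to fixed points and the four vectors are rotation vectors. By convexity $\operatorname{Rot}(H_r)$ is the whole rectangle. It has nonempty interior, so $h_r$ is loxodromic by \cite{BHMMW}.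

Suppose that one of $\xi^\pm(h_1)$ equals one of $\xi^\pm(h_2)$. Choose $f\in\{h_1,h_1^{-1}\}$ and $g\in\{h_2,h_2^{-1}\}$ with $\xi^+(g)=\xi^+(f)$. The constant sequence $g_k=g$ satisfies (H1)--(H3), because $\xi^-(g)\ne\xi^+(g)$. By Theorem~\ref{thm:main}, $\mathcal R(g)$ is a translate of $\mathcal R(f)$. But by \eqref{eq:rot} the vertical width of $\mathcal R(g)$ is twice its horizontal width, while the two widths of $\mathcal R(f)$ are equal.
\end{proof}

\subsection{The condition on repelling points}

We give $f$ and $(g_k)$ satisfying (H1) and (H3) for which the conclusion of Theorem~\ref{thm:main} fails. Let $f=h_1$ and $g_k=f^kh_2f^{-k}$: the whole axis of $h_2$ is pushed toward $\xi^+(f)$ and never follows the axis of $f$. Translation length is a conjugacy invariant, so $\operatorname{tl}(g_k)=\operatorname{tl}(h_2)$ and (H1) holds; by \eqref{eq:rot}, $\mathcal R(g_k)=\mathcal R(h_2)$.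

We have $\xi^\pm(g_k)=f^k\xi^\pm(h_2)$, and $\xi^\pm(h_2)\ne\xi^-(f)$ by Lemma~\ref{lem:two}. For any $\zeta\ne\xi^-(f)$ we have $f^k\zeta\to\xi^+(f)$. Indeed let $o$ be a vertex and $b_j\to\zeta$. By Lemma~\ref{lem:boundary}(b), $(b_j|f^{-k}o)_o\le B$ for some $B$ and all large $j,k$, so by \eqref{eq:gp}
\[
(f^kb_j|f^ko)_o=(b_j|o)_{f^{-k}o}=d(o,f^{-k}o)-(b_j|f^{-k}o)_o\ge k\operatorname{tl}(f)-B,
\]
and Lemma~\ref{lem:boundary}(d) applies with $a_k=f^ko$. Thus both $\xi^+(g_k)$ and $\xi^-(g_k)$ converge to $\xi^+(f)$: (H3) holds and (H2) fails. The conclusion fails as well, since no sequence of translates of the rectangle $\mathcal R(h_2)$, whose sides have ratio $2$, converges to the square $\mathcal R(h_1)$.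

\subsection{The upper bound on translation lengths}

We give $f$ and $(g_k)$ satisfying (H2), (H3) and $\inf_k\operatorname{tl}(g_k)>0$ for which the conclusion fails. The map $g_k$ will spend a definite fraction of each period following a map $\varphi$ with a smaller normalized width in some direction.

For a coordinate form $u$, write $w_u$ for the width of the rotation set with respect to $u$. We choose $\{f,\varphi\}=\{h_1,h_2\}$ and $u$ with
\begin{equation}\label{eq:slow}
\frac{w_u(\varphi)}{\operatorname{tl}(\varphi)}<\frac{w_u(f)}{\operatorname{tl}(f)} .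
\end{equation}
If $\operatorname{tl}(h_2)<2\operatorname{tl}(h_1)$, take $f=h_2$, $\varphi=h_1$, $u=z_2$; then \eqref{eq:slow} reads $1/\operatorname{tl}(h_1)<2/\operatorname{tl}(h_2)$. Otherwise $\operatorname{tl}(h_2)>\operatorname{tl}(h_1)$; take $f=h_1$, $\varphi=h_2$, $u=z_1$, and \eqref{eq:slow} reads $1/\operatorname{tl}(h_2)<1/\operatorname{tl}(h_1)$. Let $g_k=f^k\varphi^k$ and let $\alpha$ be a curve of class $\pm\tau$, where $u=\det(\tau,\cdot)$.

\emph{A broken geodesic.} For fixed $k$ put $x_{2n}=g_k^n\alpha$ and $x_{2n+1}=g_k^nf^k\alpha$ for $n\in\mathbb Z$. Applying $(g_k^nf^k)^{-1}$ to the triple $x_{2n},x_{2n+1},x_{2n+2}$ gives $f^{-k}\alpha,\alpha,\varphi^k\alpha$, and applying $g_k^{-n}$ to $x_{2n-1},x_{2n},x_{2n+1}$ gives $\varphi^{-k}\alpha,\alpha,f^k\alpha$. So each product $(x_{i-1}|x_{i+1})_{x_i}$ equals $(f^{-k}\alpha|\varphi^k\alpha)_\alpha$ or $(\varphi^{-k}\alpha|f^k\alpha)_\alpha$. By Lemmas~\ref{lem:two} and~\ref{lem:boundary}(b) these products are bounded by some $B$ independent of $k$. The steps $d(x_i,x_{i+1})$ are alternately $d(\alpha,f^k\alpha)\ge k\operatorname{tl}(f)$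 and $d(\alpha,\varphi^k\alpha)\ge k\operatorname{tl}(\varphi)$, and they exceed $2B+2\delta$ for large $k$. From now on we discard the finitely many other values of $k$.

We claim that $(x_0|x_{n+1})_{x_n}\le B+\delta$ for $n\ge1$. For $n=1$ the product is at most $B$. For $n\ge2$, \eqref{eq:four} gives
\[
\min\{(x_{n-1}|x_0)_{x_n},(x_0|x_{n+1})_{x_n}\}\le(x_{n-1}|x_{n+1})_{x_n}+\delta\le B+\delta,
\]
while \eqref{eq:gp} and the induction hypothesis give $(x_0|x_{n-1})_{x_n}=d(x_{n-1},x_n)-(x_0|x_n)_{x_{n-1}}>(2B+2\delta)-(B+\delta)$. So the minimum is the second term, which proves the claim. The argument uses only the bounds on the products and on the steps, so it holds for the shifted and reversed sequences as well.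

\emph{Translation length.} The claim says that $d(x_0,x_{n+1})\ge d(x_0,x_n)+d(x_n,x_{n+1})-2B-2\delta$. Summing,
\[
d(\alpha,g_k^n\alpha)=d(x_0,x_{2n})\ge nk(\operatorname{tl}(f)+\operatorname{tl}(\varphi))-2n(2B+2\delta),
\]
so $\operatorname{tl}(g_k)\ge k(\operatorname{tl}(f)+\operatorname{tl}(\varphi))-4B-4\delta$. Thus $g_k$ is loxodromic for large $k$ and $\operatorname{tl}(g_k)\to\infty$.

\emph{Fixed points.} The claim for the reversed sequence $x_{2n},x_{2n-1},\dots,x_0$ gives $(x_{2n}|x_0)_{x_1}\le B+\delta$ for $n\ge1$, so by \eqref{eq:gp}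
\[
(g_k^n\alpha|f^k\alpha)_\alpha=(x_{2n}|x_1)_{x_0}=d(x_0,x_1)-(x_{2n}|x_0)_{x_1}\ge k\operatorname{tl}(f)-B-\delta .
\]
Lemma~\ref{lem:boundary}(d) with $a_k=f^k\alpha$ gives $\xi^+(g_k)\to\xi^+(f)$, which is (H3). Since $x_{-1}=\varphi^{-k}\alpha$, the claim for the sequence $x_{-2n},\dots,x_{-1},x_0$ gives in the same way $(g_k^{-n}\alpha|\varphi^{-k}\alpha)_\alpha\ge k\operatorname{tl}(\varphi)-B-\delta$, so $\xi^-(g_k)\to\xi^-(\varphi)\ne\xi^+(f)$. By Lemma~\ref{lem:boundary}(c), (H2) holds.

\emph{Widths.} By Lemma~\ref{lem:growth}, \eqref{eq:tri} and invariance of $\omega$,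
\[
w_u(g_k)\le\omega(\alpha,f^k\varphi^k\alpha)+1\le\omega(\alpha,f^k\alpha)+\omega(\alpha,\varphi^k\alpha)+2=k\,(w_u(f)+w_u(\varphi))+o(k).
\]
Combining this with the lower bound on $\operatorname{tl}(g_k)$ and with \eqref{eq:slow},
\[
\limsup_k\frac{w_u(g_k)}{\operatorname{tl}(g_k)}\le\frac{w_u(f)+w_u(\varphi)}{\operatorname{tl}(f)+\operatorname{tl}(\varphi)}<\frac{w_u(f)}{\operatorname{tl}(f)} .
\]
Widths are invariant under translation and continuous for the Hausdorff distance, so no sequence of translates of $\mathcal R(g_k)$ converges to $\mathcal R(f)$. This completes the proof of Theorem~\ref{thm:complements}(b).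

\begin{thebibliography}{9}

\bibitem{BHMMW}
Bowden, Hensel, Mann, Militon and Webb, \emph{Rotation sets and actions on curves}, Adv. Math. (2022).

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{HLR}
Sebastian Hensel and Fr\'ed\'eric Le Roux, \emph{Rotation sets and axes in the fine curve graph for torus homeomorphisms}, arXiv:2509.26156 (2025).

\end{thebibliography}
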